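\title{The $\mathfrak{m}$-secondary component of local cohomology need not be Frobenius stable}

\begin{abstract}
Let $(R,\mathfrak m)$ be a Noetherian local ring of prime characteristic $p$. We consider the question whether every nonzero local cohomology module $H^i_{\mathfrak m}(R)$ has an irredundant secondary representation whose component with attached prime $\mathfrak m$ is zero or stable under Frobenius. The answer is no. For every field $k$ of characteristic $p$ and every $d\ge 3$ we construct a complete local domain of dimension $d$ with residue field $k$ for which the property fails in degree $i=2$, even for the iterates of Frobenius. We also determine the exact range: the property always holds if $i\le 1$ or $i\ge\dim R$, and it can fail for every pair $2\le i<\dim R$.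
\end{abstract}

\section{Introduction}\label{sec:intro}

Rings are commutative and Noetherian with identity. Let $(R,\mathfrak m)$ be a local ring of prime characteristic $p$. The local cohomology modules $H^i_{\mathfrak m}(R)$ carry two structures, and this paper is about their compatibility.

The first is the action of Frobenius. The endomorphism $r\mapsto r^p$ of $R$ induces an additive map $F\colon H^i_{\mathfrak m}(R)\to H^i_{\mathfrak m}(R)$ with $F(r\eta)=r^pF(\eta)$; Section~\ref{sec:cech} recalls the construction. For $e\ge1$, a submodule $N$ is \emph{$F^e$-stable} if $F^e(N)\subseteq N$. An $F$-stable submodule is $F^e$-stable for every $e$.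

The second is a decomposition indexed by prime ideals. An $R$-module $N\ne0$ is \emph{secondary} if for every $r\in R$ multiplication by $r$ on $N$ is surjective or nilpotent. Then $\mathfrak p=\sqrt{\operatorname{ann}_RN}$ is prime, and $N$ is called \emph{$\mathfrak p$-secondary}. For example, a nonzero module of finite length is $\mathfrak m$-secondary, and the $k[[x]]$-module $k((x))/k[[x]]$ is $(0)$-secondary. A \emph{secondary representation} of a module $M$ is an expression $M=N_1+\dots+N_n$ with $N_j$ a $\mathfrak p_j$-secondary submodule. It is \emph{irredundant} if the primes $\mathfrak p_j$ are pairwise distinct and no summand can be omitted. Every Artinian module, in particular every $H^i_{\mathfrak m}(R)$, has an irredundant secondary representation, and the set $\{\mathfrak p_1,\dots,\mathfrak p_n\}$ does not depend on the representation. It is the set $\operatorname{Att}_R(M)$ of \emph{attached primes}. The \emph{$\mathfrak p$-component} of an irredundant representation is the summand $N_j$ with $\mathfrak p_j=\mathfrak p$, and it is $0$ if $\mathfrak p\notin\operatorname{Att}_R(M)$.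

The primes are unique, but the $\mathfrak m$-component is not: in Example~\ref{ex:planes} one choice of it is $F$-stable and another is not. So one asks for the existence of a good choice. The following question comes from De Stefani and Ma \cite{DM}.

\begin{quote}
\textbf{Question.} Let $(R,\mathfrak m)$ be a local ring of characteristic $p>0$ and let $H^i_{\mathfrak m}(R)\neq0$. Does $H^i_{\mathfrak m}(R)$ have an irredundant secondary representation whose $\mathfrak m$-component, if not zero, is $F$-stable?
\end{quote}

There is reason to guess yes. Put $M=H^i_{\mathfrak m}(R)$ and $L=\mathfrak m^tM$ for $t\gg0$. We shall see that $L$ is the sum of the components at primes other than $\mathfrak m$, that it is $F$-stable, and that the question asks for an $F$-stable submodule $N$ of finite length with $M=N+L$. The generators of $N$ may be changed by arbitrary elements of $L$, which leaves much room. The extreme degrees agree with the guess: $H^0_{\mathfrak m}(R)$ has finite length, and in top degree $\dim R\ge1$ there is no $\mathfrak m$-component. The guess is also correct in degree $1$. It fails from degree $2$ on.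

\begin{theorem}\label{thm:A}
Let $p$ be a prime, $k$ any field of characteristic $p$, and $d\ge3$. There is a complete local domain $(R,\mathfrak m)$ of dimension $d$ with $R/\mathfrak m=k$ such that $\mathfrak m\in\operatorname{Att}_RH^2_{\mathfrak m}(R)$ and in no irredundant secondary representation of $H^2_{\mathfrak m}(R)$ is the $\mathfrak m$-component $F$-stable. It is not even $F^e$-stable for any $e\ge1$.
\end{theorem}

\begin{theorem}\label{thm:B}
Fix a prime $p$ and integers $i,d\ge0$.
\begin{enumerate}
\item[(1)] If $i\le1$ or $i\ge d$, then for every local ring $(R,\mathfrak m)$ of characteristic $p$ and dimension $d$ with $H^i_{\mathfrak m}(R)\ne0$, the module $H^i_{\mathfrak m}(R)$ has an irredundant secondary representation whose $\mathfrak m$-component is zero or $F$-stable.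
\item[(2)] If $2\le i<d$, then for every field $k$ of characteristic $p$ there is a complete local ring $(R,\mathfrak m)$ of dimension $d$ with residue field $k$ such that $H^i_{\mathfrak m}(R)\neq0$ and, for every $e\ge1$, no irredundant secondary representation of $H^i_{\mathfrak m}(R)$ has $\mathfrak m$-component zero or $F^e$-stable.
\end{enumerate}
\end{theorem}

Thus the answer to the question is no. The smallest dimension of a counterexample is $3$, and there it occurs exactly in degree $2$.

In the rings of Theorem~\ref{thm:A}, every nonzero element of $L$ has a pole order, and $F$ multiplies it by $p$. An $F$-stable submodule of finite length therefore meets $L$ in $0$. On the other hand $F(M)\subseteq L$, and some class $\eta\in M$ is a ``$p$-th root'' that $L$ lacks: $F(\eta)\notin F(L)$. No correction $\eta-l$ with $l\in L$ is then killed by $F$, and this rules out a stable $N$. Section~\ref{sec:A} carries this out, first by hand for $p=2$. Section~\ref{sec:shift} moves the example to higher degrees by gluing, which gives Theorem~\ref{thm:B}(2). Section~\ref{sec:positive} proves Theorem~\ref{thm:B}(1); in degree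 $1$ the point is that $M$ is a quotient of a ring.

\section{\v{C}ech complexes and Frobenius actions}\label{sec:cech}

Let $(R,\mathfrak m)$ be a local ring and let $z=z_1,\dots,z_s\in\mathfrak m$ generate an ideal with radical $\mathfrak m$. For an $R$-module $E$, the modules $H^j_{\mathfrak m}(E)$ are the cohomology of the \v{C}ech complex
\[
\check C(z;E)\colon\quad 0\to E\to\bigoplus_{\alpha}E_{z_\alpha}\to\bigoplus_{\alpha<\beta}E_{z_\alpha z_\beta}\to\dots\to E_{z_1\cdots z_s}\to0,
\]
with $E$ in degree $0$ and with signed sums of localization maps as differentials. We use the following standard facts; ``finite'' means finitely generated.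

\begin{enumerate}
\item[(L1)] Every element of $H^j_{\mathfrak m}(E)$ is killed by a power of $\mathfrak m$, and $H^0_{\mathfrak m}(E)$ is the submodule of all such elements of $E$. If $E$ is finite, then $H^j_{\mathfrak m}(E)$ is Artinian and $H^0_{\mathfrak m}(E)$ has finite length.
\item[(L2)] If $R\to R'$ is a homomorphism of local rings with $\sqrt{\mathfrak mR'}=\mathfrak m'$ and $E$ is an $R'$-module, then $H^j_{\mathfrak m}(E)=H^j_{\mathfrak m'}(E)$, because the \v{C}ech complexes on $z$ and on its image in $R'$ coincide.
\item[(L3)] If $E$ is finite, then $H^j_{\mathfrak m}(E)=0$ for $j>\dim E$ and for $j<\operatorname{depth}E$. In particular, if $E$ is finite free over a Cohen--Macaulay local ring of dimension $d$, such as a power series ring in $d$ variables over a field, then its local cohomology vanishes in degrees $j<d$.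
\item[(L4)] Let $\Gamma(E)=\ker\bigl(\bigoplus E_{z_\alpha}\to\bigoplus E_{z_\alpha z_\beta}\bigr)$. This is the module of sections of the sheaf $\tilde E$ over $U=\operatorname{Spec}R\setminus\{\mathfrak m\}$. The sequence $0\to H^0_{\mathfrak m}(E)\to E\to\Gamma(E)\to H^1_{\mathfrak m}(E)\to0$ is exact. The complex $\check C(z;E)$ with its degree $0$ term removed has cohomology $\Gamma(E),H^2_{\mathfrak m}(E),H^3_{\mathfrak m}(E),\dots$; hence an exact sequence $0\to E'\to E\to E''\to0$ with $H^2_{\mathfrak m}(E')=0$ gives an exact sequence $0\to\Gamma(E')\to\Gamma(E)\to\Gamma(E'')\to0$.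
\end{enumerate}

Now let $R$ have characteristic $p$. A \emph{$p$-linear map} on $E$ is an additive map $\varphi\colon E\to E$ with $\varphi(r\xi)=r^p\varphi(\xi)$. For $y\in R$ the rule $\xi/y^t\mapsto\varphi(\xi)/y^{pt}$ is well defined on $E_y$, since $y^{t'}\xi=0$ implies $y^{pt'}\varphi(\xi)=0$ and $y\xi/y^{t+1}$ is sent to $y^p\varphi(\xi)/y^{pt+p}$. These maps are additive and commute with localization maps. They form an endomorphism of $\check C(z;E)$ and induce a $p$-linear map $F$ on $H^j_{\mathfrak m}(E)$. The map $F$ does not depend on $z$: for $z'\in\mathfrak m$ the projection $\check C(z,z';E)\to\check C(z;E)$ commutes with $F$, and its kernel, a shift of $\check C(z;E)_{z'}$, is exact by (L1). For $E=R$ and $\varphi(r)=r^p$ this is the natural action of Frobenius. The same formula $\varphi(\xi)=\xi^p$ defines a $p$-linear map on any $R$-algebra $R'$ and on any quotient $R'/R''$ by an $R$-subalgebra $R''$.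

\begin{enumerate}
\item[(L5)] If $0\to E'\to E\to E''\to0$ is exact and compatible with $p$-linear maps on the three modules, then all maps in the long exact sequence of local cohomology, the connecting maps included, commute with $F$. Indeed, the \v{C}ech complexes form a short exact sequence compatible with $F$, and a connecting map lifts a cocycle and applies the differential.
\end{enumerate}

\section{Reduction to submodules of finite length}\label{sec:reduction}

Let $M=H^i_{\mathfrak m}(R)\ne0$. Since $M$ is Artinian, the chain $\mathfrak m^tM$ stabilizes; let $L=\mathfrak m^tM$ for $t\gg0$. It is $F$-stable, since $F(r\eta)=r^pF(\eta)$ and $r\in\mathfrak m^t$ implies $r^p\in\mathfrak m^t$. A \emph{supplement} in $M$ is a submodule $N$ of finite length, possibly $0$, with $M=N+L$. The next lemma removes secondary representations from the problem.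

\begin{lemma}\label{lem:red}
For $e\ge1$ the following are equivalent.
\begin{enumerate}
\item[(a)] $M$ has an irredundant secondary representation whose $\mathfrak m$-component is zero or $F^e$-stable.
\item[(b)] $M$ has an $F^e$-stable supplement.
\end{enumerate}
\end{lemma}

\begin{proof}
Take any irredundant secondary representation. Let $N'$ be its $\mathfrak m$-component and $L^*$ the sum of the other components $N_j$. We first show that $N'$ has finite length and $L^*=L$.

Since $\mathfrak m$ is finitely generated, some power of $\mathfrak m$ kills $N'$, and an Artinian module killed by a power of $\mathfrak m$ has finite length. If $\mathfrak p_j\ne\mathfrak m$, pick $y\in\mathfrak m\setminus\mathfrak p_j$. Multiplication by $y$ on $N_j$ is not nilpotent, hence surjective, so $N_j=y^tN_j\subseteq\mathfrak m^tM$ for all $t$. Thus $L^*\subseteq L$. For $t\gg0$ we have $L=\mathfrak m^tN'+\mathfrak m^tL^*=\mathfrak m^tL^*\subseteq L^*$. So $L^*=L$, and $N'$ is a supplement. This gives (a)$\Rightarrow$(b).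

Assume (b), with supplement $N$. If $L=M$, then $L^*=M$, so $N'=0$ by irredundancy and the representation we started from satisfies (a). If $L\ne M$, then $N'\neq0$ and $N\ne0$, and $N$ is $\mathfrak m$-secondary because it has finite length. Replacing $N'$ by $N$ gives a secondary representation $M=N+L^*$ with the same distinct primes. If a summand could be omitted, we would omit summands until the representation is irredundant and find fewer primes than $\operatorname{Att}_R(M)$ has, which contradicts the uniqueness of this set. So the new representation is irredundant, with $\mathfrak m$-component $N$.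
\end{proof}

The proof shows that, when $L\ne M$, the possible $\mathfrak m$-components are exactly the supplements. Condition (b) involves only the submodules of $M$, their lengths, the submodules $\mathfrak m^tM$, and $F$. We use this twice to change the ring.

\begin{example}[Two planes and a line through a point]\label{ex:planes}
Let $\tilde R=k[[a_1,a_2]]\times k[[b_1,b_2]]\times k[[x]]$ and let $R\subseteq\tilde R$ consist of the triples $(f,g,h)$ with equal constant terms. It is the image of $k[[a_1,a_2,b_1,b_2,x]]$ under the map sending each variable to itself in its own factor and to $0$ in the others, so it is a local ring, of dimension $2$. Compute $\Gamma$ with these five variables. Since $\mathfrak m\tilde R\subseteq R$, we have $\Gamma(R)=\Gamma(\tilde R)$, and (L2)--(L4) give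
\[
\Gamma(R)=k[[a_1,a_2]]\times k[[b_1,b_2]]\times k((x)),\qquad M=H^1_{\mathfrak m}(R)=\Gamma(R)/R,
\]
with $F$ induced by the $p$-th power. If $(f_0,g_0,h_0)\in\mathfrak m$, then $(f_0f,g_0g,0)\in R$, so $(f_0,g_0,h_0)\cdot[(f,g,h)]=[(0,0,h_0h)]$. Hence $L$ consists of the classes $[(0,0,h)]$ with $h\in k((x))$, and $M/L\cong k^2/k(1,1)$ has length $1$. The supplement $k[(1,0,0)]$ is $F$-stable. The supplement generated by $[(1,0,x^{-1})]$ equals $k[(1,0,x^{-1})]+k[(0,0,1)]$. It is not $F$-stable, because $x^{-p}-\lambda x^{-1}-\mu\notin k[[x]]$ for all $\lambda,\mu\in k$.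
\end{example}

\section{The counterexample in degree two}\label{sec:A}

\subsection{The obstruction}

In Example~\ref{ex:planes} a bad generator is repaired by subtracting an element of $L$. The following lemma describes a situation in which no repair is possible.

\begin{lemma}\label{lem:obstruction}
Let $M$, $L$ be as in Section~\ref{sec:reduction} and $e\ge1$. Assume that $F^e(M)\subseteq L$ and that $0$ is the only $F^e$-stable submodule of $L$ of finite length. If $M$ has an $F^e$-stable supplement, then $F^e(M)=F^e(L)$.
\end{lemma}

\begin{proof}
Let $N$ be an $F^e$-stable supplement. Then $N\cap L$ is $F^e$-stable of finite length, so $N\cap L=0$. Since $F^e(N)\subseteq N\cap L$, we get $F^e(N)=0$. As $F^e$ is additive and $M=N+L$, we have $F^e(M)=F^e(L)$.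
\end{proof}

So we need a module $L$ without stable pieces of finite length, an extension $M$ of a finite length module by $L$ with $F(M)\subseteq L$, and a class $\eta\in M$ with $F^e(\eta)\notin F^e(L)$. Moreover $M$ must be a local cohomology module of a ring. From now on $k$ is a field of characteristic $p$.

\subsection{A module on which Frobenius raises pole orders}

Let $n\ge2$ be prime to $p$, let $T=k[[x]]\supset T_1=k[[x^n]]$, and put
\[
L_0=k((x))\big/\bigl(k[[x]]+k((x^n))\bigr),
\]
a $T_1$-module with the $p$-linear map $F$ induced by the $p$-th power. It is the cokernel of the localization map $T/T_1\to(T/T_1)_{x^n}=k((x))/k((x^n))$. This map is injective, since $T\cap k((x^n))=T_1$. Modulo $k[[x]]$ a Laurent series is a finite sum of negative powers of $x$, and $k((x^n))$ accounts for the powers $x^{-j}$ with $n\mid j$. So $L_0$ has the $k$-basis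
\[
\{x^{-j}: j\ge1,\ n\nmid j\}.
\]
The \emph{pole order} of a nonzero element $\sum\lambda_jx^{-j}$, written in this basis, is the largest $j$ with $\lambda_j\ne0$.

\begin{lemma}\label{lem:L0}
Let $e\ge1$.
\begin{enumerate}
\item[(a)] Every nonzero element of $T_1$ acts surjectively on $L_0$.
\item[(b)] $F^e\bigl(\sum\lambda_jx^{-j}\bigr)=\sum\lambda_j^{p^e}x^{-p^ej}$, and the $x^{-p^ej}$ with $n\nmid j$ are distinct basis elements.
\item[(c)] An $F^e$-stable $T_1$-submodule of $L_0$ that is killed by a power of $x^n$ is zero.
\end{enumerate}
\end{lemma}

\begin{proof}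
(a) A nonzero element of $T_1$ acts bijectively on the field $k((x))$, of which $L_0$ is a quotient.

(b) The formula is the definition of $F$. Since $\gcd(p,n)=1$, $n\nmid j$ implies $n\nmid p^ej$.

(c) Suppose $x^{nt}$ kills $\sum\lambda_jx^{-j}$. In the product $\sum\lambda_jx^{nt-j}$ the terms with $j<nt$ are zero in $L_0$, no term has $j=nt$, and the terms with $j>nt$ are multiples of distinct basis elements. So $\lambda_j=0$ for $j>nt$. Thus pole orders in a submodule killed by $x^{nt}$ are less than $nt$. By (b), $F^e$ multiplies the pole order of a nonzero element by $p^e$, so pole orders in a nonzero $F^e$-stable submodule are unbounded.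
\end{proof}

Part (c) needs $p\nmid n$: if $n=pn'$, then $kx^{-n'}$ is a nonzero submodule killed by $x^n$ and by $F$.

\subsection{Rings with prescribed second local cohomology}

The module $T/T_1$ is a quotient of a ring by a subring. Such quotients enter local cohomology of rings through the sequence $0\to R\to S\to S/R\to0$: if $S$ has large depth, the cohomology of $R$ is that of $S/R$ shifted by one. Let $D=k[[a,b]]$, let $d\ge3$, let $S=k[[a,b,c_1,\dots,c_{d-2}]]$, and let $\pi\colon S\to D$ be reduction modulo $(c_1,\dots,c_{d-2})$.

\begin{lemma}\label{lem:pullback}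
Let $u$ be a positive power of $a$ and $v$ a positive power of $b$. Let $D_1$ be a subring with $k[[u,v]]\subseteq D_1\subseteq D$, and put $R=\pi^{-1}(D_1)$ and $Q=D/D_1$. Then $R$ is a complete local domain of dimension $d$ with residue field $k$. For a $D_1$-module $E$, viewed as an $R$-module through $\pi$, the modules $H^j_{\mathfrak m}(E)$ are the cohomology of $E\to E_u\oplus E_v\to E_{uv}$. There is an $R$-linear isomorphism $H^1_{\mathfrak m}(Q)\cong H^2_{\mathfrak m}(R)$ that commutes with $F$.
\end{lemma}

\begin{proof}
Let $P=k[[u,v,c_1,\dots,c_{d-2}]]$. Then $P\subseteq R\subseteq S$, and $S$ is free over $P$ on the finitely many monomials $a^\alpha b^\beta$ with $a^\alpha$ a proper divisor of $u$ and $b^\beta$ a proper divisor of $v$. So $R$ is a finite $P$-module, hence a Noetherian ring, and $S$ is finite over $R$. As a subring of $S$ it is a domain. Since $S$ is local and integral over $R$, the ring $R$ is local with $\mathfrak m=R\cap\mathfrak m_S$ and $\dim R=\dim S=d$, and $k\subseteq R/\mathfrak m\subseteq S/\mathfrak m_S=k$. The quotient $R/\mathfrak m_PR$ is finite-dimensional over $k$, so $\sqrt{\mathfrak m_PR}=\mathfrak m$.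 A finite module over the complete ring $P$ is $\mathfrak m_P$-adically complete, so $R$ is complete.

We may therefore use the \v{C}ech complex on $u,v,c_1,\dots,c_{d-2}$. The $c_j$ act as $0$ on a $D_1$-module $E$, so every localization that inverts some $c_j$ vanishes and the stated complex remains. By (L2) and (L3), $H^1_{\mathfrak m}(S)=H^2_{\mathfrak m}(S)=0$, because $S$ is finite free over $P$ and $d\ge3$. By (L5) the connecting map $H^1_{\mathfrak m}(S/R)\to H^2_{\mathfrak m}(R)$ is an isomorphism that commutes with $F$. Finally $\ker\pi\subseteq R$, so $\pi$ induces an isomorphism $S/R\cong Q$ compatible with $p$-th powers.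
\end{proof}

The hypothesis $d\ge3$ enters only through $H^2_{\mathfrak m}(S)=0$; for $d=2$ the argument gives only that the connecting map is injective.

Write $M=H^1_{\mathfrak m}(Q)$. Since $Q_u=D_u/(D_1)_u$, and likewise for $v$ and $uv$, a class in $M$ is given by a pair $(f,g)\in D_u\times D_v$ with $f-g\in(D_1)_{uv}$. We denote it by $[f,g]$. It does not change if we add $(h,h)$ with $h\in D$ or an element of $(D_1)_u\times(D_1)_v$, and $F[f,g]=[f^p,g^p]$. Note that $a$ is invertible in $D_u$ and $b$ is invertible in $D_v$.

It remains to choose $D_1$. Put $x=a^p$ and $u=x^n$. Then powers of $a$ are $p$-th roots of powers of $x$, and $k((a))$ contains the roots that $L_0$ lacks. One variable is not enough: in $k((a))/\bigl(k[[a]]+k((x^n))\bigr)$, the cokernel for $k[[a]]/T_1$, all these roots are present at once and $u$ acts surjectively, so there is no $\mathfrak m$-component. The second variable $b$ lets us adjoin a quotient of finite length only.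

\subsection{The case $p=2$, $d=3$ by hand}\label{sub:p2}

Let $p=2$, $x=a^2$, $y=b^2$ and $A=k[[x,y]]$, so that $D=A\oplus Aa\oplus Ab\oplus Aab$. Take $n=3$, $u=x^3$, $v=y$, and
\[
w=ya+xb=ab(a+b),\qquad D_0=A\oplus Aw,\qquad D_1=(T_1+yA)\oplus Aw .
\]
Since $w^2=xy(x+y)\in yA$ and $T_1+yA$ is the preimage of $T_1$ under $A\to A/yA=T$, both $D_0$ and $D_1$ are subrings, and $k[[u,v]]\subseteq D_1$. Explicitly, $R=k[[a^6]]+b^2A+(a^2b+ab^2)A+cS$ inside $S=k[[a,b,c]]$. As a $k[[u,v]]$-module,
\[
Q=T/T_1\ \oplus\ Q'\ \oplus\ Aab,\qquad Q'=(Aa\oplus Ab)/Aw,
\]
and the complex of Lemma~\ref{lem:pullback} splits accordingly. On $T/T_1$ the element $v$ acts as $0$, so this summand contributes $L_0$, with $x^{-j}$ corresponding to $[x^{-j},0]$. The summand $Aab$ is free over $k[[u,v]]$ and contributes $0$. The map $fa+gb\mapsto fx+gy$ identifies $Q'$ with the ideal $(x,y)A$, since $fx+gy=0$ forces $(f,g)=h\cdot(y,x)$ with $h\in A$. The sequence $0\to(x,y)A\to A\to k\to0$ gives $H^1_{\mathfrak m}(Q')\cong k$, generated by the pair $(1,1)=(x/x,\,y/y)$. In $Q'_u\oplus Q'_v$ this pair is $(a/x,\,b/y)$. Hence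
\[
M=L_0\oplus k\eta,\qquad\eta=[1/a,\,1/b],
\]
and indeed $1/a-1/b=(a+b)/ab=x^2w/uv\in(D_1)_{uv}$.

The summand $T/T_1=D_0/D_1$ is a $D_1$-submodule of $Q$, so $L_0$ is an $R$-submodule of $M$. The quotient $M/L_0$ has length $1$ and $u$ acts surjectively on $L_0$, so $L=L_0$. Now $F(\eta)=[1/x,1/y]=[x^{-1},0]=x^{-1}$, because $1/y=1/v\in(D_1)_v$. A supplement $N$ contains an element $\eta+\sum\lambda_jx^{-j}$. If $N$ were $F$-stable, then $N\cap L_0$ would contain
\[
F\Bigl(\eta+\sum\lambda_jx^{-j}\Bigr)=x^{-1}+\sum\lambda_j^2x^{-2j},
\]
which is nonzero because $1$ is odd. This contradicts Lemma~\ref{lem:L0}(c). So $H^2_{\mathfrak m}(R)$ has no $F$-stable supplement.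

The obstruction is invisible in the module structure, since $\mathfrak m\eta=0$ and so $M=L_0\oplus k\eta$ as $R$-modules. To see this, note that $\mathfrak m$ acts through $uT_1+yA+wA$. The elements of $uT_1+yA$ lie in $(x,y)A$, which kills the $A$-module $H^1_{\mathfrak m}(Q')\cong k$. For $f\in A$ we have $fw\eta=[f(ab+y),f(x+ab)]=[fy,fx]=0$, because $fy\in D_1$ and $fx=fxy/v\in(D_1)_v$.

The computation has a form that does not need a basis of $D$ over $A$. The derivation $\delta=a^2\partial_a+b^2\partial_b$ is $A$-linear and sends $f_0+f_1a+f_2b+f_3ab$ to $f_1x+f_2y+f_3w$. So it restricts to the map used on $Q'$, and its kernel is $D_0$.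

\subsection{All primes: proof of Theorem~\ref{thm:A}}

Let $p$ be arbitrary and consider the derivation
\[
\delta=a^p\partial_a+b^p\partial_b\colon D\to D,\qquad D_0=\ker\delta .
\]
By the Leibniz rule $D_0$ is a subring and $\delta$ is $D_0$-linear. A derivation suits our purpose for two reasons. It kills $p$-th powers, since $\delta(g^p)=pg^{p-1}\delta(g)=0$, so Frobenius is zero on $D/D_0$. And it embeds $D/D_0$ into $D$, which has depth $2$, so $H^1_{\mathfrak m}(D/D_0)$ will have finite length. The coefficients $a^p,b^p$ are chosen so that $1\notin\delta(D)\subseteq\mathfrak m_D$, while $\delta(a^{1-p})=1=\delta(b^{1-p})$ after localization. These two local primitives of $1$ differ by an element of the kernel and will define $\eta$.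

\medskip\noindent\emph{Step 1: the ring.} Put $x=a^p$, $n=p+1$, $u=x^n=a^{p^2+p}$, $v=b^p$, and let $T\supset T_1$ and $L_0$ be as above; $n$ is prime to $p$. Let $\varepsilon\colon D\to k[[a]]$ be reduction modulo $b$. We claim $\varepsilon(D_0)=T$. For $g\in D$ we have $\varepsilon(\delta g)=a^p\partial_a(\varepsilon g)$, since $b^p\partial_bg$ is divisible by $b$. So $g\in D_0$ implies $\partial_a(\varepsilon g)=0$, that is, $\varepsilon g\in k[[a^p]]=T$. Conversely $T\subseteq k[[a^p,b^p]]\subseteq D_0$, and $\varepsilon$ is the identity on $T$. Define
\[
D_1=\{g\in D_0:\varepsilon(g)\in T_1\},\qquad R=\pi^{-1}(D_1).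
\]
The subring $D_1$ contains $k[[u,v]]$, because $\varepsilon(k[[u,v]])=k[[u]]=T_1$. By Lemma~\ref{lem:pullback}, $R$ is a complete local domain of dimension $d$ with residue field $k$, and $H^2_{\mathfrak m}(R)\cong M=H^1_{\mathfrak m}(D/D_1)$ compatibly with $F$.

\medskip\noindent\emph{Step 2: the structure of $M$.} The exact sequence $0\to D_0/D_1\to D/D_1\to D/D_0\to0$ is compatible with $p$-th powers. We compute the cohomology of the outer terms.

The ring map $\varepsilon$ induces an isomorphism $D_0/D_1\cong T/T_1$ compatible with $p$-th powers, where $R$ acts on $T/T_1$ through the surjection $\varepsilon\pi\colon R\to T_1$. Here $u$ acts as $x^n$ and $v$ acts as $0$, so the \v{C}ech complex is $T/T_1\to k((x))/k((x^n))$. Thus $H^1_{\mathfrak m}(D_0/D_1)=L_0$ and $H^2_{\mathfrak m}(D_0/D_1)=0$. Since $x^{-j}\in(D_0)_u$, the map $L_0\to M$ sends $x^{-j}$ to $[x^{-j},0]$.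

On $D/D_0$ the $p$-linear map is zero, so $F=0$ on $V=H^1_{\mathfrak m}(D/D_0)$. The map $\delta$ gives an $R$-linear isomorphism $D/D_0\cong\delta(D)\subseteq D$. Since $D$ is finite free over $k[[u,v]]$, we have $H^0_{\mathfrak m}(D)=H^1_{\mathfrak m}(D)=0$. The sequence $0\to\delta(D)\to D\to D/\delta(D)\to0$, used here only as a sequence of $R$-modules, gives $H^0_{\mathfrak m}(D/D_0)=0$ and $V\cong H^0_{\mathfrak m}(D/\delta(D))$. The latter has finite length by (L1), since $D/\delta(D)$ is a finite $R$-module. By (L5) we obtain an exact sequence compatible with $F$,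
\begin{equation}\label{eq:ext}
0\to L_0\to M\to V\to0,\qquad \ell(V)<\infty,\qquad F|_V=0 .
\end{equation}
In particular $M\ne0$.

\medskip\noindent\emph{Step 3: the hypotheses of Lemma~\ref{lem:obstruction}.} For $t\gg0$ we have $\mathfrak m^tV=0$, so $\mathfrak m^tM\subseteq L_0$, and $L_0=u^tL_0\subseteq\mathfrak m^tM$ by Lemma~\ref{lem:L0}(a). So $L=L_0$. Since $F=0$ on $V$, we have $F(M)\subseteq L_0$, hence $F^e(M)\subseteq L_0$ for all $e\ge1$. An $R$-submodule of $L_0$ is a $T_1$-submodule, and if it has finite length it is killed by a power of $u=x^n$. By Lemma~\ref{lem:L0}(c) it is zero if it is $F^e$-stable.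

\medskip\noindent\emph{Step 4: the class $\eta$.} We have $a^{1-p}=a^{1+p^2}/u\in D_u$, $b^{1-p}=b/v\in D_v$, and
\[
a^{1-p}-b^{1-p}=\frac{h}{uv},\qquad h=a^{1+p^2}v-bu=a^{p^2}(ab^p-a^pb).
\]
Here $\delta(h)=a^{p^2}(a^pb^p-a^pb^p)=0$ and $\varepsilon(h)=0$, so $h\in D_1$. Thus $\eta=[a^{1-p},b^{1-p}]$ is a class in $M$. Its image is $F(\eta)=[x^{1-p},v^{1-p}]=[x^{1-p},0]$, because $v^{1-p}\in(D_1)_v$. Since $0<p-1<n$, the element $x^{-(p-1)}$ belongs to the basis of $L_0$, and Lemma~\ref{lem:L0}(b) shows that
\[
F^e(\eta)=x^{-(p-1)p^{e-1}}\qquad(e\ge1)
\]
is again a basis element. By the same lemma, every element of $F^e(L_0)$ is a $k$-linear combination of basis elements $x^{-j}$ with $p^e\mid j$. As $p^e\nmid(p-1)p^{e-1}$, we conclude that $F^e(\eta)\notin F^e(L_0)$.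

\medskip\noindent\emph{Step 5: conclusion.} By Lemma~\ref{lem:obstruction}, $M$ has no $F^e$-stable supplement for any $e\ge1$. By Lemma~\ref{lem:red}, no irredundant secondary representation of $H^2_{\mathfrak m}(R)\cong M$ has $\mathfrak m$-component zero or $F^e$-stable. In particular the $\mathfrak m$-component is not zero, so $\mathfrak m\in\operatorname{Att}_RH^2_{\mathfrak m}(R)$. \hfill$\square$

\begin{remark}
Step 4 compares exponents only, so no hypothesis on $k$, such as perfectness, is needed. The passage from $D_0$ to $D_1$ is what creates $L_0$: for the subring $D_0$ itself, Step 2 gives $M=V$ of finite length, which is its own stable supplement.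
\end{remark}

\begin{remark}
The module $M$ has exactly two attached primes. Let $\mathfrak q=\ker(\varepsilon\pi\colon R\to T_1)$. Elements of $\mathfrak q$ act on $L_0$ as zero and all other elements act surjectively by Lemma~\ref{lem:L0}(a), so $L_0$ is $\mathfrak q$-secondary. If $N'$ is any $\mathfrak m$-component, then $M=L_0+N'$ is irredundant, since $L_0\ne M$ and $L_0$ has infinite length. So $\operatorname{Att}_R(M)=\{\mathfrak q,\mathfrak m\}$.
\end{remark}

\section{Raising the cohomological degree}\label{sec:shift}

To pass from degree $i$ to degree $i+1$ we again use a connecting homomorphism. We glue two copies of a Cohen--Macaulay ring $B$ of dimension $d+1$ along its quotient $R$. The middle terms of the resulting long exact sequence vanish, and the maps respect Frobenius because $p$-th powers respect differences.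

\begin{lemma}\label{lem:shift}
Let $(R,\mathfrak m)$ be a complete local ring of characteristic $p$ with residue field $k$ and $\dim R=d>i\ge 2$. There are a complete local ring $(R^+,\mathfrak m^+)$ of dimension $d+1$ with residue field $k$, a surjection $R^+\to R$, and an $R^+$-linear isomorphism $H^i_{\mathfrak m}(R)\cong H^{i+1}_{\mathfrak m^+}(R^+)$ that commutes with $F$.
\end{lemma}

\begin{proof}
By Cohen's structure theorem, $R=\Lambda/I$ with $\Lambda=k[[X_1,\dots,X_m]]$; adding variables, we may assume $m\ge d+1$. In the Cohen--Macaulay local ring $\Lambda$ the maximal length of a regular sequence in $I$ is $\operatorname{ht}I=m-d$. Let $B$ be the quotient of $\Lambda$ by a regular sequence of length $m-d-1$ in $I$. Then $B$ is complete and Cohen--Macaulay of dimension $d+1$, and it surjects onto $R$, say $\beta\mapsto\bar\beta$ with kernel $K$. Put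
\[
R^+=B\times_RB=\{(\beta,\beta')\in B\times B:\bar\beta=\bar\beta'\}.
\]
Both projections $R^+\to B$ are surjective, since $(\beta,\beta)\in R^+$, and $(\beta,\beta')\mapsto\bar\beta$ is a surjection $R^+\to R$.

\emph{Noetherian.} The first projection has kernel $0\times K$. The ring $R^+$ acts on the quotient $B$ through the first projection and on $0\times K$ through the second. As both are onto $B$, submodules are $B$-submodules, so the kernel and the quotient are Noetherian $R^+$-modules.

\emph{Local with residue field $k$.} If $(\beta,\beta')\in R^+$, then $\beta$ is a unit if and only if $\bar\beta=\bar\beta'$ is, if and only if $\beta'$ is; in that case $(\beta^{-1},\beta'^{-1})\in R^+$. So the nonunits form the kernel $\mathfrak m^+$ of the surjection $R^+\to B\to k$.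

\emph{Dimension.} The ring $B\times B$ is generated as an $R^+$-module by $(1,0)$ and $(0,1)$. So it is a finite extension and $\dim R^+=d+1$.

\emph{Complete.} The map $(\beta,\beta')\mapsto\bar\beta-\bar\beta'$ gives an exact sequence of finite $R^+$-modules
\begin{equation}\label{eq:glue}
0\to R^+\to B\oplus B\to R\to0 .
\end{equation}
The ideal $\mathfrak m^+$ maps onto the maximal ideals of $B$ and of $R$, so $B\oplus B$ and $R$ are $\mathfrak m^+$-adically complete. Completion is exact on finite modules, so $R^+$ is complete by the five lemma.

Since $(\bar\beta-\bar\beta')^p=\bar\beta^p-\bar\beta'^p$, the sequence \eqref{eq:glue} is compatible with $p$-th powers. By (L2) and (L3), $H^j_{\mathfrak m^+}(B\oplus B)=0$ for $j<d+1$, and this covers $j=i$ and $j=i+1$ because $i<d$. By (L5) the connecting map $H^i_{\mathfrak m^+}(R)\to H^{i+1}_{\mathfrak m^+}(R^+)$ is an isomorphism that commutes with $F$, and $H^i_{\mathfrak m^+}(R)=H^i_{\mathfrak m}(R)$ with its natural action, by (L2).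
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
In Lemma~\ref{lem:shift} the map $R^+\to R$ is surjective and sends $\mathfrak m^+$ onto $\mathfrak m$. So the module $M=H^i_{\mathfrak m}(R)\cong H^{i+1}_{\mathfrak m^+}(R^+)$ has the same submodules, the same lengths and the same submodule $L$ over $R$ and over $R^+$. Hence condition (b) of Lemma~\ref{lem:red} fails for $(R,i)$ if and only if it fails for $(R^+,i+1)$. Given $2\le i<d$, start with the ring of Theorem~\ref{thm:A} of dimension $d-i+2\ge3$ in degree $2$ and apply Lemma~\ref{lem:shift} exactly $i-2$ times. Each step raises dimension and degree by one. The result is a complete local ring of dimension $d$ with residue field $k$ whose $i$-th local cohomology is nonzero and has no $F^e$-stable supplement for any $e\ge1$. Lemma~\ref{lem:red} finishes the proof.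
\end{proof}

The ring $R^+$ is not a domain: $K\ne0$ because $\dim B>\dim R$, and $(\kappa,0)(0,\kappa)=0$ for $\kappa\in K$. This is why Theorem~\ref{thm:B}(2) speaks of local rings only.

\section{Degrees $i\le1$ and $i\ge\dim R$}\label{sec:positive}

We prove Theorem~\ref{thm:B}(1) by finding an $F$-stable supplement in $M=H^i_{\mathfrak m}(R)$ and applying Lemma~\ref{lem:red}. For $i>d$ we have $M=0$ by (L3). For $i=0$ the module $M$ has finite length, and $N=M$ works. For $i=d\ge1$ take for $z$ a system of parameters and let $y=z_1\cdots z_d\in\mathfrak m$. Then $M$ is a quotient of $R_y$, so $M=yM$, hence $L=M$ and $N=0$ works. It remains to treat $i=1$ and $d\ge2$.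

By (L4), $M=\Gamma(R)/\operatorname{im}R$. Here $\Gamma(R)$ is a subring of $\prod R_{z_\alpha}$ and $F$ is induced by $\gamma\mapsto\gamma^p$. This is what is special about degree $1$: every subring $C$ with $\operatorname{im}R\subseteq C\subseteq\Gamma(R)$ gives an $F$-stable submodule $C/\operatorname{im}R$, and this submodule has finite length as soon as $C$ is finite over $R$. So we look for finitely many elements of $\Gamma(R)$ that are integral over $R$ and generate $M$ modulo $L$. The difficulty is that $\Gamma(R)$ contains elements that are not integral, such as $(1,0,x^{-1})$ in Example~\ref{ex:planes}. They come from the part of $R$ of dimension at most one. We split this part off, show that it contributes only to $L$, and use it to correct lifts.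

\medskip\noindent\emph{Step 0: completion.} Since $\hat R$ is flat over $R$ and $M$ is $\mathfrak m$-torsion, the map $\check C(z;R)\to\check C(z;\hat R)$ induces $M\cong M\otimes_R\hat R\cong H^1_{\hat{\mathfrak m}}(\hat R)$, and it commutes with $F$. If $\mathfrak m^t\eta=0$, then $\hat r\in\hat R$ acts on $\eta$ as any $r\in R$ with $r\equiv\hat r$ modulo $\hat{\mathfrak m}^t$. So submodules, lengths and $L$ do not change, and we may assume that $R$ is complete. Completeness is used only in Step 2.

\medskip\noindent\emph{Step 1: the ideal $J$.} Let $J=\{r\in R:\dim R/\operatorname{ann}(r)\le1\}$, with $0\in J$. It is an ideal, because $\operatorname{ann}(r+r')\supseteq\operatorname{ann}(r)\cap\operatorname{ann}(r')$ and $\operatorname{ann}(r'r)\supseteq\operatorname{ann}(r)$. It is generated by finitely many cyclic modules of dimension at most $1$, so $\dim J\le1$. Let $\bar R=R/J$. In Example~\ref{ex:planes}, $J=0\times0\times xk[[x]]$ and $\bar R$ is the union of the two planes. We claim that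
\begin{equation}\label{eq:ass}
\dim R/\mathfrak q\ge2\quad\text{for every }\mathfrak q\in\operatorname{Ass}_R\bar R .
\end{equation}
Let $\mathfrak q=\operatorname{ann}_R(\bar r)$ with $r\notin J$. If $\dim R/\mathfrak q\le1$, then $Rr$ is an extension of $R\bar r\cong R/\mathfrak q$ by $Rr\cap J$, so $\dim Rr\le1$ and $r\in J$, a contradiction.

\medskip\noindent\emph{Step 2: $H^1_{\mathfrak m}(\bar R)$ has finite length.} We recall local duality. If $(\Lambda,\mathfrak n)$ is a regular local ring of dimension $m$ and $E$ is a finite $\Lambda$-module, then $H^j_{\mathfrak n}(E)\cong\operatorname{Ext}^{m-j}_\Lambda(E,\Lambda)^\vee$, where ${}^\vee$ is $\operatorname{Hom}$ into the injective hull of $\Lambda/\mathfrak n$. The functor ${}^\vee$ kills no nonzero module and preserves finite length.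

By Cohen's structure theorem $R$ is a quotient of a regular local ring $(\Lambda,\mathfrak n)$, of dimension $m$ say. Then $H^1_{\mathfrak m}(\bar R)\cong G^\vee$ with $G=\operatorname{Ext}^{m-1}_\Lambda(\bar R,\Lambda)$, a finite $\Lambda$-module. It suffices to show $G_{\mathfrak q}=0$ for every prime $\mathfrak q\ne\mathfrak n$ of $\Lambda$. We have $G_{\mathfrak q}=\operatorname{Ext}^{m-1}_{\Lambda_{\mathfrak q}}(\bar R_{\mathfrak q},\Lambda_{\mathfrak q})$, and $\Lambda_{\mathfrak q}$ is regular of dimension $\operatorname{ht}\mathfrak q\le m-1$. If $\operatorname{ht}\mathfrak q\le m-2$, then $G_{\mathfrak q}=0$ since $\Lambda_{\mathfrak q}$ has global dimension $\operatorname{ht}\mathfrak q$. If $\operatorname{ht}\mathfrak q=m-1$, local duality over $\Lambda_{\mathfrak q}$ identifies the dual of $G_{\mathfrak q}$ with $H^0_{\mathfrak q\Lambda_{\mathfrak q}}(\bar R_{\mathfrak q})$. This module is nonzero only if $\mathfrak q$ is associated to $\bar R$, which \eqref{eq:ass} excludes because $\dim\Lambda/\mathfrak q\le m-\operatorname{ht}\mathfrak q=1$.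

By (L4), $H^1_{\mathfrak m}(\bar R)=\Gamma(\bar R)/\operatorname{im}R$. So the ring $\Gamma(\bar R)$ is a finite $R$-module.

\medskip\noindent\emph{Step 3: $J$ contributes only to $L$.} By (L3), $H^2_{\mathfrak m}(J)=0$. So the sequences
\[
0\to\Gamma(J)\to\Gamma(R)\to\Gamma(\bar R)\to0,\qquad H^1_{\mathfrak m}(J)\to M\to H^1_{\mathfrak m}(\bar R)\to0
\]
are exact, the ring map $\Gamma(R)\to\Gamma(\bar R)$ induces $M\to H^1_{\mathfrak m}(\bar R)$, and $\Gamma(J)$ is an ideal of $\Gamma(R)$. Let $L'$ be the image of $H^1_{\mathfrak m}(J)$ in $M$. Since $\dim R/\operatorname{ann}J\le1$, there is $y\in\mathfrak m$ with $\sqrt{\operatorname{ann}J+yR}\supseteq\mathfrak m$. By (L2), $H^1_{\mathfrak m}(J)$ is the cokernel of $J\to J_y$, on which $y$ acts surjectively. Hence $L'=y^tL'\subseteq\mathfrak m^tM$ for all $t$, that is, $L'\subseteq L$.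

\medskip\noindent\emph{Step 4: germs.} For $\mathfrak p\in U$, taking germs is a ring map $\Gamma(R)\to R_{\mathfrak p}$, $\gamma\mapsto\gamma_{\mathfrak p}$, which sends $\Gamma(J)$ into $J_{\mathfrak p}$. Since $\dim J\le1$, the support of $J$ in $U$ is a finite set $\{\mathfrak p_1,\dots,\mathfrak p_r\}$ of primes that are minimal in $\operatorname{Supp}J$ and have $\dim R/\mathfrak p_j=1$. So the $\mathfrak p_j$ are closed points of $U$, and $J_{\mathfrak p_j}$ has finite length over $R_{\mathfrak p_j}$. The germ map
\[
\Gamma(J)\to\prod_jJ_{\mathfrak p_j}
\]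
is bijective. It is injective because all other stalks of $\tilde J$ on $U$ vanish. For surjectivity, represent a germ at $\mathfrak p_j$ by a section on an open set $W\subseteq U$ that contains no other $\mathfrak p_{j'}$. The section vanishes on $W\setminus\{\mathfrak p_j\}$, so it glues with the zero section on the open set $U\setminus\{\mathfrak p_j\}$. The points $\mathfrak p=\mathfrak p_j$ are of two kinds.
\begin{enumerate}
\item[(i)] \emph{If $\mathfrak p$ is a minimal prime of $R$, then $J_{\mathfrak p}=R_{\mathfrak p}$.} The ring $R_{\mathfrak p}$ is Artinian, so $\mathfrak p^tR_{\mathfrak p}=0$ for some $t$, and there is $r\notin\mathfrak p$ with $r\mathfrak p^t=0$. Then $\dim R/\operatorname{ann}(r)\le\dim R/\mathfrak p=1$, so $r\in J\setminus\mathfrak p$.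
\item[(ii)] \emph{If $\mathfrak p$ is not a minimal prime of $R$, then $J_{\mathfrak p}$ is a nilpotent ideal of $R_{\mathfrak p}$.} The ring $R_{\mathfrak p}$ has infinite length, so $J_{\mathfrak p}\ne R_{\mathfrak p}$ and $J_{\mathfrak p}\subseteq\mathfrak pR_{\mathfrak p}$. Since $\mathfrak p^tJ_{\mathfrak p}=0$ for some $t$, we get $J_{\mathfrak p}^{t+1}=0$.
\end{enumerate}

\medskip\noindent\emph{Step 5: integral lifts.} We show that every $\bar\gamma\in\Gamma(\bar R)$ has a lift $\gamma\in\Gamma(R)$ that is integral over $R$. At points of kind (ii) the error in an integral equation is nilpotent and disappears after taking a power; at points of kind (i) it need not, but there we can make the germ of the lift zero. Take any lift $\gamma_0$. By Step 4 there is $\sigma\in\Gamma(J)$ with $\sigma_{\mathfrak p}=(\gamma_0)_{\mathfrak p}$ at points of kind (i) and $\sigma_{\mathfrak p}=0$ at points of kind (ii). Then $\gamma=\gamma_0-\sigma$ is a lift with germ $0$ at all points of kind (i). Since $\Gamma(\bar R)$ is finite over $R$, there is a monic $g\in R[X]$ with $g(\bar\gamma)=0$. Then $g(\gamma)\in\Gamma(J)$, and so $\gamma g(\gamma)\in\Gamma(J)$.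 The germ of $\gamma g(\gamma)$ is $0$ at points of kind (i) and nilpotent at points of kind (ii). For $t\gg0$ the element $(\gamma g(\gamma))^t\in\Gamma(J)$ has germ $0$ at every $\mathfrak p_j$, so it is zero. Thus $\gamma$ is a root of the monic polynomial $(Xg(X))^t$.

\medskip\noindent\emph{Step 6: the supplement.} Let $\gamma_1,\dots,\gamma_q\in\Gamma(R)$ be integral lifts of generators of the $R$-module $\Gamma(\bar R)$, and let $C\subseteq\Gamma(R)$ be the subring generated by $\operatorname{im}R$ and the $\gamma_j$. It is a finite $R$-module, it is closed under $p$-th powers, and it maps onto $\Gamma(\bar R)$. So $N=C/\operatorname{im}R\subseteq M$ is $F$-stable. It is finitely generated and $\mathfrak m$-torsion, hence of finite length. It maps onto $\Gamma(\bar R)/\operatorname{im}R=M/L'$, so $M=N+L'=N+L$ by Step 3. Thus $N$ is an $F$-stable supplement, and Theorem~\ref{thm:B}(1) is proved. \hfill$\square$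

\begin{thebibliography}{1}

\bibitem{DM}
Alessandro De Stefani and Linquan Ma, \emph{F-stable secondary representations and deformation of F-injectivity}, arXiv:2009.09038 (2020).

\end{thebibliography}
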